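\title{Finite subgroups of the quasi-isometry groups of Euclidean spaces}

\begin{abstract}
We show that a finite group embeds in the quasi-isometry group $\mathcal{QI}(\mathbb{R}^n)$ if and only if it embeds in the group of bi-Lipschitz homeomorphisms of $\mathbb{R}^n$. We deduce that $\mathbb{Z}_2^k$ embeds in $\mathcal{QI}(\mathbb{R}^n)$ exactly when $k\le n$, and that $\mathbb{Z}_p^k$, for an odd prime $p$, embeds exactly when $k\le\lfloor n/2\rfloor$. The same upper bounds hold for the quasi-isometry group of a simply connected nilpotent Lie group of dimension $n$. The proof rescales a finite group of quasi-isometries to a genuine action, uses Newman's theorem to show that this action is effective, and bounds the rank by Smith theory.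
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(X,d)$ be a metric space. A map $f\colon X\to X$ is a \emph{quasi-isometry} if there are constants $\lambda\ge1$ and $C\ge0$ such that
\[
\tfrac1\lambda d(x,y)-C\le d(f(x),f(y))\le\lambda d(x,y)+C\qquad(x,y\in X)
\]
and every point of $X$ lies within distance $C$ of $f(X)$. Two quasi-isometries $f,g$ are identified if $\sup_x d(f(x),g(x))<\infty$. The classes $[f]$ form a group $\mathcal{QI}(X)$ under composition. It records the symmetries of $X$ that are visible at large scale: a quasi-isometry need not be continuous, and a map that moves points a bounded distance, such as a translation of $\mathbb{R}^n$, is trivial.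

Throughout, $n\ge1$, the space $\mathbb{R}^n$ carries the Euclidean metric, and $\mathbb{Z}_p=\mathbb{Z}/p\mathbb{Z}$. The orthogonal group $\mathrm{O}(n)$ embeds in $\mathcal{QI}(\mathbb{R}^n)$, because $|Ax-x|$ is unbounded for $A\ne I$. The diagonal matrices with entries $\pm1$ therefore give a copy of $\mathbb{Z}_2^n$. The following question is posed by Mitra and Sankaran \cite{MS}.

\begin{quote}
\emph{Does $\mathcal{QI}(\mathbb{R}^n)$ contain a subgroup isomorphic to $\mathbb{Z}_2^k$ for some $k>n$?}
\end{quote}

Linear algebra suggests that it does not: commuting involutions in $\mathrm{O}(n)$ are simultaneously diagonalizable, so $\mathbb{Z}_2^k\le\mathrm{O}(n)$ forces $k\le n$. But a quasi-isometry may behave differently at different scales, and one can try to exploit this. Identify $\mathbb{R}^2$ with $\mathbb{C}$, let $\theta\colon\mathbb{R}\to\mathbb{R}$ be smooth with $|\theta'|\le1$, and put $f_\theta(z)=e^{i\theta(\log|z|)}z$ and $f_\theta(0)=0$. The differential of $f_\theta$ has norm at most $2$, and $f_\theta f_\eta(z)=e^{i(\theta+\eta)(\log|z|)}z$. So these maps commute, $f_\theta^{-1}=f_{-\theta}$,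 and each $f_\theta$ distorts distances by a factor of at most $2$. By choosing $\theta$ equal to $0$ on some long intervals and to $\pi$ on others, one obtains maps that are $I$ on some annuli and $-I$ on others, in as many independent patterns as one likes. These maps fail to be involutions only in the transition annuli, but there they fail badly. Indeed $[f_\theta]^2=1$ means that $e^t|\sin\theta(t)|$ is bounded. Then for large $t$ the continuous function $\theta$ stays within $O(e^{-t})$ of a single multiple of $\pi$, and $[f_\theta]=[\pm I]$. Our results show that this failure is general, and that the answer to the question is no.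

\begin{theorem}\label{thm:rank}
The group $\mathbb{Z}_2^k$ embeds in $\mathcal{QI}(\mathbb{R}^n)$ if and only if $k\le n$. For an odd prime $p$, the group $\mathbb{Z}_p^k$ embeds in $\mathcal{QI}(\mathbb{R}^n)$ if and only if $k\le\lfloor n/2\rfloor$.
\end{theorem}

The first step replaces quasi-isometries by homeomorphisms. A map $\varphi$ is \emph{$\lambda$-bi-Lipschitz} if $\frac1\lambda d(x,y)\le d(\varphi(x),\varphi(y))\le\lambda d(x,y)$ for all $x,y$. Let $\mathrm{Bilip}(\mathbb{R}^n)$ be the group of bi-Lipschitz homeomorphisms of $\mathbb{R}^n$, and $\mathrm{Bilip}(\mathbb{R}^n,0)$ the subgroup of those that fix $0$. A class $[f]\in\mathcal{QI}(\mathbb{R}^n)$ has \emph{sublinear displacement} if $\frac1R\sup_{|x|\le R}|f(x)-x|\to0$ as $R\to\infty$.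

\begin{theorem}\label{thm:finite}
For a finite group $G$ the following are equivalent:
\begin{enumerate}
\item[(i)] $G$ embeds in $\mathcal{QI}(\mathbb{R}^n)$;
\item[(ii)] $G$ embeds in $\mathrm{Bilip}(\mathbb{R}^n)$;
\item[(iii)] $G$ embeds in $\mathrm{Bilip}(\mathbb{R}^n,0)$.
\end{enumerate}
Moreover, if $[f]\ne1$ has finite order in $\mathcal{QI}(\mathbb{R}^n)$, then
\[
\liminf_{R\to\infty}\frac1R\sup_{|x|\le R}|f(x)-x|>0 .
\]
In particular, the subgroup of classes with sublinear displacement is torsion-free.
\end{theorem}

A group action is \emph{effective} if only the identity element acts as the identity map. For $n=1$, Theorem~\ref{thm:finite} settles everything. An increasing homeomorphism $\varphi$ of $\mathbb{R}$ of finite order $m$ is the identity, since $\varphi(x)>x$ would give $x=\varphi^m(x)>\dots>\varphi(x)>x$, and $\varphi(x)<x$ would give the reversed chain. So a finite group acting effectively on $\mathbb{R}$ is detected by its effect on orientation and has order at most $2$. For $n\ge2$ the order structure is replaced by Smith theory.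

The method applies beyond Euclidean space.

\begin{theorem}\label{thm:nil}
Let $N$ be a simply connected nilpotent Lie group of dimension $n$ with a left-invariant Riemannian metric. Every finite subgroup of $\mathcal{QI}(N)$ acts effectively on $\mathbb{R}^n$ by homeomorphisms. Hence $\mathbb{Z}_2^k\le\mathcal{QI}(N)$ implies $k\le n$, and $\mathbb{Z}_p^k\le\mathcal{QI}(N)$ with $p$ an odd prime implies $k\le\lfloor n/2\rfloor$.
\end{theorem}

Section~\ref{sec:rescale} proves Theorem~\ref{thm:finite}. Section~\ref{sec:smith} bounds the rank of an elementary abelian $p$-group acting effectively on $\mathbb{R}^n$ and deduces Theorem~\ref{thm:rank}. Section~\ref{sec:nil} proves Theorem~\ref{thm:nil}.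

\section{Rescaling a finite group of quasi-isometries}\label{sec:rescale}

\subsection{The limit action}

Let $(X,d)$ be a metric space with base point $o$, and let $B(x,\rho)$ denote the closed ball. Let $G\le\mathcal{QI}(X)$ be a finite subgroup, and choose a representative $f_g$ of each $g\in G$, with $f_1=\mathrm{id}$. There are finitely many elements $g$ and pairs $(g,h)$, so there are common constants $\lambda\ge1$, $C\ge0$ with
\begin{equation}\label{eq:qa}
\tfrac1\lambda d(x,y)-C\le d(f_g(x),f_g(y))\le\lambda d(x,y)+C,\qquad d(f_gf_h(x),f_{gh}(x))\le C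
\end{equation}
for all $g,h\in G$ and $x,y\in X$. Define the displacement and its growth function by
\[
D_g(x)=d(f_g(x),x),\qquad \sigma_g(R)=\sup_{x\in B(o,R)}D_g(x).
\]
By the definition of $\mathcal{QI}(X)$, the function $D_g$ is unbounded if and only if $g\ne1$. The path $x,\,o,\,f_g(o),\,f_g(x)$ gives $\sigma_g(R)\le(1+\lambda)R+C+D_g(o)$.

The maps $f_g$ do not form an action: they may be discontinuous, and they compose correctly only up to the error $C$. Both defects are additive, so both vanish when distances are divided by numbers $r_i\to\infty$. In $\mathbb{R}^n$ the rescaled space is again $\mathbb{R}^n$, and we may rescale about any centers that are not moved too far.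

\begin{lemma}\label{lem:limit}
Let $X=\mathbb{R}^n$. Let $x_i\in\mathbb{R}^n$ and $0<r_i\to\infty$ satisfy $\sup_iD_g(x_i)/r_i<\infty$ for all $g\in G$. After passing to a subsequence, for every $g\in G$ the maps
\[
f_g^{(i)}(y)=\tfrac1{r_i}\bigl(f_g(x_i+r_iy)-x_i\bigr)
\]
converge uniformly on compact sets to a map $\varphi_g$, and $g\mapsto\varphi_g$ is a homomorphism $G\to\mathrm{Bilip}(\mathbb{R}^n)$.
\end{lemma}

\begin{proof}
The maps $f^{(i)}_g$ satisfy \eqref{eq:qa} with $C/r_i$ in place of $C$; for the second part, note that $f^{(i)}_gf^{(i)}_h(y)=\frac1{r_i}(f_gf_h(x_i+r_iy)-x_i)$. Also $|f^{(i)}_g(0)|=D_g(x_i)/r_i$. Hence $|f^{(i)}_g(y)|\le\lambda|y|+C/r_i+D_g(x_i)/r_i$ is bounded in $i$ for each $y$. A diagonal argument gives a subsequence along which $f_g^{(i)}(s)$ converges for all $s\in\mathbb{Q}^n$ and $g\in G$. The limit is $\lambda$-bi-Lipschitz on $\mathbb{Q}^n$, so it extends by continuity to a $\lambda$-bi-Lipschitz map $\varphi_g\colon\mathbb{R}^n\to\mathbb{R}^n$.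

Let $Q$ be compact and $\delta>0$. Take a finite set $F\subset\mathbb{Q}^n$ such that each $y\in Q$ is within $\delta$ of some $s\in F$. For such $y$ and $s$,
\[
|f^{(i)}_g(y)-\varphi_g(y)|\le(\lambda\delta+C/r_i)+|f^{(i)}_g(s)-\varphi_g(s)|+\lambda\delta ,
\]
and the right side is below $3\lambda\delta$ for large $i$, uniformly in $y$. So the convergence is uniform on $Q$.

Fix $y$. The points $f_h^{(i)}(y)$ lie in a compact set and converge to $\varphi_h(y)$, so $f_g^{(i)}f_h^{(i)}(y)\to\varphi_g\varphi_h(y)$. Since $|f^{(i)}_gf^{(i)}_h(y)-f^{(i)}_{gh}(y)|\le C/r_i$, we get $\varphi_g\varphi_h=\varphi_{gh}$. As $\varphi_1=\mathrm{id}$, each $\varphi_g$ is a bijection with inverse $\varphi_{g^{-1}}$.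
\end{proof}

The difficulty is that rescaling can erase a nontrivial class together with the errors. The following example shows this, and it shows the remedy.

\begin{example}\label{ex:sqrt}
Let $f(x)=x+\sqrt{|x|}$ on $\mathbb{R}$. Since $|\sqrt{|x|}-\sqrt{|y|}|\le\sqrt{|x-y|}\le\frac12|x-y|+\frac12$, and $f$ is continuous and tends to $\pm\infty$ at $\pm\infty$, the map $f$ is a quasi-isometry, and $[f]\ne1$. Rescaled about the origin it disappears: $\frac1rf(ry)=y+\sqrt{|y|/r}\to y$. Now rescale about $x_i=i^2$, using the displacement $r_i=i$ of $x_i$ as the unit of length: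
\[
f^{(i)}(y)=\tfrac1i\bigl(f(i^2+iy)-i^2\bigr)=y+\sqrt{|1+y/i|}\;\longrightarrow\;y+1
\]
uniformly on compact sets. The limit is nontrivial and has bounded displacement. If $f^m$ were within distance $b$ of the identity, then $(f^{(i)})^m$ would be within $b/i$ of the identity, whereas it converges to $y\mapsto y+m$. So $[f]$ has infinite order.
\end{example}

We now show that every class that is invisible from the origin at some sequence of scales has infinite order, in the same way. We need centers about which the limit is nontrivial with bounded displacement, and we need to know that such a limit cannot have finite order.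

\subsection{Bounded displacement and finite order}

We use the following theorem of Newman (1931); see \cite[III.9]{Bredon}.

\begin{theorem}[Newman]\label{thm:newman}
\begin{enumerate}
\item[(a)] A finite-order homeomorphism of a connected manifold that is the identity on a nonempty open set is the identity.
\item[(b)] For a connected manifold $M$ with a metric inducing its topology there is $\varepsilon>0$ such that every effective action of a nontrivial finite group on $M$ has an orbit of diameter at least $\varepsilon$.
\end{enumerate}
\end{theorem}

Part (b) is used only in Section~\ref{sec:nil}. To apply part (a) we need an open set on which the map is the identity. We create one by shrinking $\mathbb{R}^n$ to a ball: a bounded displacement then tends to zero at the boundary sphere.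

\begin{lemma}\label{lem:bounded}
A finite-order homeomorphism $\varphi$ of $\mathbb{R}^n$ with $\sup_x|\varphi(x)-x|<\infty$ is the identity.
\end{lemma}

\begin{proof}
Let $b=\sup_x|\varphi(x)-x|$ and $\varphi^m=\mathrm{id}$, $m\ge1$. The map $\beta(x)=x/(1+|x|)$ is a homeomorphism of $\mathbb{R}^n$ onto the open unit ball $U$. From $x(1+|y|)-y(1+|x|)=(x-y)(1+|y|)+y(|y|-|x|)$ we get $|\beta(x)-\beta(y)|\le2|x-y|/(1+|x|)$, and so
\[
|\beta(\varphi(x))-\beta(x)|\le 2b/(1+|x|).
\]
Define $\psi=\beta\varphi\beta^{-1}$ on $U$ and $\psi=\mathrm{id}$ on $\mathbb{R}^n\setminus U$. If $z_j\in U$ tends to a point $z$ of the unit sphere, then $|\beta^{-1}(z_j)|\to\infty$, so $|\psi(z_j)-z_j|\to0$ and $\psi(z_j)\to z=\psi(z)$. Thus $\psi$ is continuous, and $\psi^m=\mathrm{id}$ makes it a finite-order homeomorphism. It is the identity on the open set $\{|x|>1\}$, so $\psi=\mathrm{id}$ by Theorem~\ref{thm:newman}(a).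
\end{proof}

Translations show that finite order is needed, and $-I$ shows that bounded displacement is needed.

\subsection{Choosing the centers}

If $D_g$ attained a maximum we would center there, but $D_g$ is unbounded. What we can ask for is a point $y$ at which $D_g$ is maximal up to a factor $2$ on a ball that is large compared with $D_g(y)$. The next lemma finds such points in any metric space.

\begin{lemma}\label{lem:centers}
Let $1\ne g\in G$ and suppose that $\liminf_{R\to\infty}\sigma_g(R)/R=0$. Then there are points $y_i\in X$, $i\ge1$, such that, with $r_i=D_g(y_i)$,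
\begin{enumerate}
\item[(a)] $r_i>i$, and $D_g\le2r_i$ on $B(y_i,ir_i)$;
\item[(b)] $\sup_iD_h(y_i)/r_i<\infty$ for every $h$ in the cyclic group $\langle g\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $D=D_g$ and fix $i$. Since $D$ is unbounded, there is $p_0$ with $D(p_0)>i$. If $p_j$ has been chosen and $D\le2D(p_j)$ fails on $B(p_j,iD(p_j))$, choose $p_{j+1}$ in this ball with $D(p_{j+1})>2D(p_j)$. If the process stops at $p_j$, then $y_i=p_j$ satisfies (a). Suppose that it never stops, so that $D(p_j)\to\infty$. By hypothesis there is $R>0$ with $R\ge2d(p_0,o)$ and $\sigma_g(R)<R/(4i)$. As $D$ is bounded on $B(o,R)$, some $p_j$ lies outside this ball. Let $j$ be the first such index; then $j\ge1$ and $D(p_{j-1})\le\sigma_g(R)$. The values $D(p_l)$ more than double at each step, so $\sum_{l<j}D(p_l)\le2D(p_{j-1})$, and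
\[
\tfrac R2\le d(p_j,p_0)\le i\sum_{l<j}D(p_l)\le2i\,D(p_{j-1})\le2i\,\sigma_g(R)<\tfrac R2 ,
\]
a contradiction. This proves (a).

For (b), follow the path $f_{g^{j+1}}(x),\ f_gf_{g^j}(x),\ f_g(x),\ x$ and use \eqref{eq:qa}:
\[
D_{g^{j+1}}(x)\le C+\bigl(\lambda D_{g^j}(x)+C\bigr)+D_g(x).
\]
By induction on $j$, each $h\in\langle g\rangle$ satisfies $D_h\le A_h(D_g+1)$ for a constant $A_h$. So $D_h(y_i)/r_i\le A_h(1+1/r_i)\le2A_h$.
\end{proof}

The proof uses smallness of $\sigma_g(R)/R$ at a single large scale $R$ for each $i$, which is why a hypothesis on the lower limit suffices. Without it the lemma fails: for $f_g=-I$ on $\mathbb{R}^n$ we have $D_g(y)=2|y|$, and for $y\ne0$ the point $3y\in B(y,D_g(y))$ has $D_g(3y)=3D_g(y)$.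

\begin{proposition}\label{prop:linear}
Let $X=\mathbb{R}^n$ and $o=0$. If $1\ne g\in G$, then $\liminf_{R\to\infty}\sigma_g(R)/R>0$.
\end{proposition}

\begin{proof}
Suppose that the lower limit is $0$, and take $y_i,r_i$ from Lemma~\ref{lem:centers}. By part (b), Lemma~\ref{lem:limit} applies to the group $\langle g\rangle$ with centers $x_i=y_i$. The limit $\varphi=\varphi_g$ is a homeomorphism of finite order. Along the subsequence,
\[
|\varphi(y)-y|=\lim_i|f^{(i)}_g(y)-y|=\lim_iD_g(y_i+r_iy)/r_i .
\]
For $y=0$ this equals $1$, so $\varphi\ne\mathrm{id}$. For any $y$ the point $y_i+r_iy$ lies in $B(y_i,ir_i)$ once $i\ge|y|$, so $|\varphi(y)-y|\le2$ by part (a). This contradicts Lemma~\ref{lem:bounded}.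
\end{proof}

It matters that this is a lower limit. A positive upper limit would give each $g$ its own scales at which it is visible, as for the maps $f_\theta$ of Section~\ref{sec:intro}, and no sequence of scales would have to serve all $g\in G$. A positive lower limit makes every sequence of scales serve.

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
(i)$\Rightarrow$(iii). Let $G\le\mathcal{QI}(\mathbb{R}^n)$. Apply Lemma~\ref{lem:limit} with $x_i=0$ and $r_i=i$; the hypothesis holds since $D_g(0)/i\to0$, and this also gives $\varphi_g(0)=\lim f_g(0)/i=0$. So $g\mapsto\varphi_g$ is a homomorphism to $\mathrm{Bilip}(\mathbb{R}^n,0)$. For $g\ne1$, uniform convergence on the unit ball and Proposition~\ref{prop:linear} give, along the subsequence,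
\[
\sup_{|y|\le1}|\varphi_g(y)-y|=\lim_i\sup_{|y|\le1}\frac{D_g(iy)}{i}=\lim_i\frac{\sigma_g(i)}{i}>0 .
\]
Hence the homomorphism is injective.

(iii)$\Rightarrow$(ii) holds because $\mathrm{Bilip}(\mathbb{R}^n,0)\le\mathrm{Bilip}(\mathbb{R}^n)$.

(ii)$\Rightarrow$(i). Let $G\le\mathrm{Bilip}(\mathbb{R}^n)$. A bi-Lipschitz homeomorphism is a quasi-isometry, so $\varphi\mapsto[\varphi]$ is a homomorphism $G\to\mathcal{QI}(\mathbb{R}^n)$. An element of the kernel has finite order and bounded displacement, so it is the identity by Lemma~\ref{lem:bounded}.

The displayed inequality of the theorem is Proposition~\ref{prop:linear} for $G=\langle[f]\rangle$ with $f$ as the representative of $g=[f]$. For the last statement, write $D_f(x)=|f(x)-x|$. Changing $f$ by a bounded amount changes $D_f$ by a bounded amount, so sublinear displacement is a property of the class. These classes form a subgroup: we have $D_{fh}(x)\le D_f(h(x))+D_h(x)$; if $fh$ is within $b$ of the identity, then $D_h(x)\le D_f(h(x))+b$; and $|h(x)|\le\lambda|x|+C+|h(0)|$ for a quasi-isometry $h$ with constants $\lambda,C$. By the inequality, no nontrivial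 element of this subgroup has finite order.
\end{proof}

\section{Elementary abelian groups acting on $\mathbb{R}^n$}\label{sec:smith}

Fix a prime $p$, and let $c=1$ if $p=2$ and $c=2$ if $p$ is odd.

\begin{proposition}\label{prop:rank}
If $G=\mathbb{Z}_p^k$ acts effectively on $\mathbb{R}^n$ by homeomorphisms, then $k\le n/c$.
\end{proposition}

Regard $G$ as a vector space over $\mathbb{F}_p$ and let $G^*=\mathrm{Hom}(G,\mathbb{F}_p)$. For a linear action the proposition is a count. The space $\mathbb{R}^n$ splits as the fixed subspace, of dimension $r$, plus irreducible summands of dimension $c$; on each summand $g$ acts as multiplication by $e^{2\pi i\ell(g)/p}$ for some nonzero $\ell\in G^*$, the summand being $\mathbb{R}$ or $\mathbb{C}$. There are $(n-r)/c$ such forms $\ell$. The kernel of the action is the intersection of their kernels, so in an effective action they span $G^*$, and $k\le(n-r)/c$. For a topological action there is no splitting. We shall recover the list of linear forms as the factors of a cohomology class of degree $n-r$.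

\subsection{Cohomological tools}

Fixed sets of homeomorphisms can be locally wild, so we use \v{C}ech cohomology $H^*$ with coefficients in $\mathbb{F}_p$. All spaces are compact and metrizable, and all pairs $(X,A)$ have $A$ closed. This theory agrees with cellular cohomology on finite complexes, has the exact sequences of pairs and triples, and has the following properties.
\begin{enumerate}
\item[(C1)] \emph{Continuity.} If $A_1\supset A_2\supset\cdots$ are closed in $X$ with intersection $A$, then $H^*(A)=\varinjlim H^*(A_j)$ and $H^*(X,A)=\varinjlim H^*(X,A_j)$.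
\item[(C2)] \emph{Strong excision.} A map $(Z,Z')\to(X,A)$ that restricts to a homeomorphism $Z\setminus Z'\to X\setminus A$ induces an isomorphism.
\item[(C3)] \emph{Products.} For closed $A,A'\subset X$ there is a natural cup product $H^*(X,A)\otimes H^*(X,A')\to H^*(X,A\cup A')$.
\item[(C4)] \emph{Bundles.} For a bundle of pairs $(T,T')\to B$ over a finite complex with fiber $(F,F')$, there is a spectral sequence of $H^*(B)$-modules with second page $H^a(B;H^b(F,F'))$, the coefficients being local, that converges to $H^{a+b}(T,T')$.
\end{enumerate}
A \emph{cohomology $m$-sphere} is a compact, metrizable, finite-dimensional space with the cohomology of $S^m$; here $S^{-1}=\emptyset$. The fixed set of $G$ in $X$ is $X^G$.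

\begin{theorem}[Smith; {\cite[III.5.1]{Bredon}}]\label{thm:smith}
If a finite $p$-group $G$ acts on a cohomology $m$-sphere $X$, then $X^G$ is a cohomology $r$-sphere for some $-1\le r\le m$.
\end{theorem}

To compare $X$ with $X^G$ while remembering the action, we use Borel cohomology. Let $E_\nu$ be the join of $\nu+1$ copies of $G$, a finite $(\nu-1)$-connected complex with free $G$-action. For a $G$-space $X$ let $X_G=E_\nu\times_GX$ be the quotient of $E_\nu\times X$ by the diagonal action; it is a bundle over $E_\nu/G$ with fiber $X$. For a $G$-pair put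
\[
H^j_G(X,A)=H^j(X_G,A_G)\qquad(\nu>j+1).
\]
This does not depend on $\nu$. The two projections of $(E_\nu\times E_{\nu+1})\times_GX$ have $(\nu-1)$-connected fibers, so they induce isomorphisms in these degrees by the Vietoris--Begle mapping theorem, and the inclusion $E_\nu\times_GX\to E_{\nu+1}\times_GX$ is a section of the first projection followed by the second. Each argument below involves finitely many degrees, and we take $\nu$ larger than all of them.

Let $H(G)=H_G^*(\mathrm{point})$, the cohomology of the classifying space of $G$. The bundle projection gives a ring map $H(G)\to H_G^*(X)$, and $H_G^*(X,A)$ is a module over $H^*_G(X)$, hence over $H(G)$. Maps induced by $G$-maps are $H(G)$-linear, and coboundaries are $H(G)$-linear up to sign. For a subgroup $L\le G$ we use the same $E_\nu$; the maps $E_\nu\times_LX\to E_\nu\times_GX$ induce restrictions $\mathrm{res}_L\colon H_G^*\to H_L^*$, compatible with the module structures. Since $E_\nu\times_G(G/L)=E_\nu/L$, we have $H^*_G(G/L)=H(L)$, and the ring map $H(G)\to H_G^*(G/L)$ is $\mathrm{res}_L$.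

Now let $G=\mathbb{Z}_p^k$. Then $H^1(G)=G^*$. For $\ell\in G^*$ let $\tau(\ell)\in H^c(G)$ be $\ell$ itself if $p=2$ and the Bockstein of $\ell$ if $p$ is odd; naturality gives $\mathrm{res}_L\tau(\ell)=\tau(\ell|_L)$. For $p=2$ the ring $H(G)$ is the polynomial ring on $G^*$. For $p$ odd it is the tensor product of the exterior algebra on $G^*$ with the polynomial ring on $\tau(G^*)$. In both cases the quotient of $H(G)$ by its nilpotent elements is the polynomial ring $P_G=\mathrm{Sym}(G^*)$, graded so that linear forms have degree $c$. We write $a\mapsto\bar a$ for the quotient map, so that $\overline{\tau(\ell)}=\ell$. Restriction to $L$ induces the ring map $P_G\to P_L$ with $\ell\mapsto\ell|_L$. Let $S\subset H(G)$ be the set of products $\tau(\ell_1)\cdots\tau(\ell_t)$ with $t\ge0$ and all $\ell_j\ne0$.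

\subsection{Cohomology away from the fixed set}

At a point that is not fixed, some nonzero $\ell$ vanishes on the stabilizer, and this makes $\tau(\ell)$ vanish near the orbit. Compactness turns this into a global statement.

\begin{lemma}\label{lem:local}
Let $G=\mathbb{Z}_p^k$ act on $X$ with $X^G\ne\emptyset$. Every homogeneous element $v\in H_G^*(X,X^G)$ satisfies $sv=0$ for some $s\in S$.
\end{lemma}

\begin{proof}
Replace the metric of $X$ by $\max_gd(gx,gy)$, so that $G$ acts by isometries. The sets $A_j=\{x:d(x,X^G)\le1/j\}$ are closed invariant neighborhoods of $X^G$, and the sets $(A_j)_G$ decrease to $(X^G)_G$. By (C1), $v$ is the image of an element of $H_G^*(X,A)$ with $A=A_j$ for some $j$. So it suffices to find $s\in S$ that annihilates $H_G^*(X,A)$. Let $Z=X\setminus\operatorname{int}A$, a compact invariant set without fixed points. Since $Z\setminus A=X\setminus A$, (C2) gives an isomorphism of $H(G)$-modules $H_G^*(X,A)\cong H_G^*(Z,Z\cap A)$. The right side is a module over $H_G^*(Z)$, so it suffices to find $s\in S$ whose image in $H_G^*(Z)$ is zero.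

Let $z\in Z$, with stabilizer $L\ne G$. Let $W_0$ be the closed ball in $Z$ about $z$ whose radius is one third of the least distance between distinct points of the orbit. The translates $gW_0$ depend only on the coset $gL$ and are disjoint for distinct cosets. So their union $W$ is a closed invariant neighborhood of $z$ with a $G$-map $W\to G/L$, $gW_0\mapsto gL$. As $L$ is a proper subspace of $G$, there is $\ell\ne0$ with $\ell|_L=0$. The image of $\tau(\ell)$ in $H_G^*(G/L)=H(L)$ is $\tau(\ell|_L)=0$, so its image in $H_G^*(W)$ is zero. Cover $Z$ by finitely many such sets $W_1,\dots,W_t$, with forms $\ell_1,\dots,\ell_t$. The image of $\tau(\ell_j)$ in $H_G^*(Z)$ lifts to $H_G^*(Z,W_j)$. By (C3) the image of $s=\tau(\ell_1)\cdots\tau(\ell_t)$ lifts to $H^*_G(Z,W_1\cup\dots\cup W_t)=0$.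
\end{proof}

The elements of $S$ are central. Through the exact sequence of the triple $(X,X^G,x_0)$, the lemma says that the restriction $H_G^*(X,x_0)\to H^*_G(X^G,x_0)$ becomes an isomorphism when $S$ is inverted; this is the localization theorem of Borel and Quillen.

\subsection{Euler classes}

Let $G=\mathbb{Z}_p^k$ act on a cohomology $m$-sphere $X$ with a fixed point $x_0$. Then $m\ge0$, and $H^*(X,x_0)$ is $\mathbb{F}_p$, concentrated in degree $m$. The group $G$ acts on it through a homomorphism $G\to\mathbb{F}_p^\times$, which is trivial because $p-1$ is prime to $p$. So the spectral sequence (C4) of $(X_G,\{x_0\}_G)\to E_\nu/G$ has one row, with constant coefficients. Hence $H_G^*(X,x_0)$ is a free $H(G)$-module of rank one, restriction to the fiber is an isomorphism $H^m_G(X,x_0)\to H^m(X,x_0)$, and the generators in degree $m$ are the classes $u_X$ whose restriction to the fiber is nonzero. Such a class is unique up to $\mathbb{F}_p^\times$. For $L\le G$ the class $\mathrm{res}_Lu_X$ has the same restriction to the fiber, so it generates $H_L^*(X,x_0)$ over $H(L)$.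

Let $Y\subset X$ be a closed invariant subspace that contains $x_0$ and is a cohomology $s$-sphere. The \emph{Euler class} $e_G(X,Y)\in H^{m-s}(G)$ is defined, up to $\mathbb{F}_p^\times$, by
\[
u_X|_Y=e_G(X,Y)\,u_Y .
\]

\begin{example}\label{ex:euler}
Let $G=\mathbb{Z}_2$ act on $X=\mathbb{R}\cup\{\infty\}$ by $x\mapsto-x$, with $x_0=\infty$ and $Y=X^G=\{0,\infty\}$. Here $H(G)=\mathbb{F}_2[\ell]$. The map $E_\nu\times[0,\infty]\to X_G$ carries $E_\nu\times(0,\infty)$ homeomorphically onto $X_G\setminus Y_G$. By (C2), $H_G^*(X,Y)=H^*([0,\infty],\{0,\infty\})$, which vanishes in degree $2$. So the restriction $H^1_G(X,\infty)=\mathbb{F}_2u_X\to H^1_G(Y,\infty)=\mathbb{F}_2\,\ell u_Y$ is onto, and $e_G(X,Y)=\ell$. The Euler class has recovered the linear form of the representation.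
\end{example}

\begin{lemma}\label{lem:euler}
The following hold up to factors in $\mathbb{F}_p^\times$.
\begin{enumerate}
\item[(a)] $e_G(X,Z)=e_G(X,Y)\,e_G(Y,Z)$ for $x_0\in Z\subset Y\subset X$ closed invariant cohomology spheres.
\item[(b)] $\mathrm{res}_L\,e_G(X,Y)=e_L(X,Y)$ for $L\le G$.
\item[(c)] $\bar e_G(X,X^G)\in P_G$ is a product, possibly empty, of nonzero linear forms. In particular it is nonzero.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $u_X|_Z=(e_G(X,Y)u_Y)|_Z=e_G(X,Y)e_G(Y,Z)u_Z$, and $u_Z$ is a free generator.

(b) Apply $\mathrm{res}_L$ to the defining equation; $\mathrm{res}_Lu_X$ and $\mathrm{res}_Lu_Y$ are generators for $L$.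

(c) Let $Y=X^G$, a cohomology sphere by Theorem~\ref{thm:smith}, and let $e=e_G(X,Y)$. Consider the exact sequence
\[
H_G^*(X,x_0)\longrightarrow H_G^*(Y,x_0)\stackrel{\delta}{\longrightarrow}H_G^{*+1}(X,Y).
\]
By Lemma~\ref{lem:local} there is $s\in S$ with $\delta(su_Y)=\pm s\,\delta(u_Y)=0$. So $su_Y=(au_X)|_Y=ae\,u_Y$ for some $a\in H(G)$, and $s=ae$ by freeness. Thus $\bar e$ divides $\bar s$, which is a product of nonzero linear forms. Nonzero linear forms are irreducible in the unique factorization domain $P_G$, whose units are $\mathbb{F}_p^\times$, so $\bar e$ has the stated form.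
\end{proof}

\subsection{The rank bound}

The plan follows the linear count. The factors of $\bar e_G(X,X^G)$ are the linear forms, and we must show that the intersection of their kernels acts trivially. Cohomology will show that its fixed set has full cohomological dimension, and the next lemma converts this into triviality.

\begin{lemma}\label{lem:proper}
If $A$ is a closed subset of $S^n$ and $A\ne S^n$, then $H^n(A)=0$.
\end{lemma}

\begin{proof}
Removing a point outside $A$, we regard $A$ as a compact subset of $\mathbb{R}^n$. Let $A_j$ be the union of the closed cubes of the grid $2^{-j}\mathbb{Z}^n$ that meet $A$. These sets decrease to $A$, and $A_j$ is a subcomplex of a large cube $Q$ divided into grid cubes. In the exact sequence $H^n(Q)\to H^n(A_j)\to H^{n+1}(Q,A_j)$ the first term vanishes since $n\ge1$, and the last since $Q$ has no $(n+1)$-cells. By (C1), $H^n(A)=0$.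
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rank}]
Extend the action to the one-point compactification $X=S^n=\mathbb{R}^n\cup\{\infty\}$, and let $x_0=\infty$, a fixed point. By Theorem~\ref{thm:smith}, for each $L\le G$ the set $X^L$ is a cohomology sphere, of dimension at least $0$ because it contains $\infty$. Let $r\ge0$ be this dimension for $L=G$. By Lemma~\ref{lem:euler}(c),
\[
\bar e_G(X,X^G)=a\,\ell_1\cdots\ell_q,\qquad a\in\mathbb{F}_p^\times,\quad0\ne\ell_j\in G^*,\quad q\ge0,
\]
with repetitions allowed. Comparing degrees gives $cq=n-r$.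

Let $K=\bigcap_j\ker\ell_j$, with $K=G$ if $q=0$, and let $Y=X^K$, a cohomology $s$-sphere. Since $G$ is abelian, $Y$ is $G$-invariant, and $X^G\subset Y$. By Lemma~\ref{lem:euler}(a), $\bar e_G(X,Y)$ divides $\ell_1\cdots\ell_q$, so it is a nonzero scalar times a product of some of the $\ell_j$, and its degree is $n-s$. By Lemma~\ref{lem:euler}(b), its image in $P_K$ is $\bar e_K(X,X^K)$ up to a nonzero scalar, and this is nonzero by Lemma~\ref{lem:euler}(c) for the group $K$. But every $\ell_j$ maps to $\ell_j|_K=0$. So the product is empty and $s=n$. Then $H^n(X^K)\ne0$, and Lemma~\ref{lem:proper} gives $X^K=S^n$. Since the action is effective, $K$ is trivial.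

Linear forms whose kernels intersect in $0$ span the dual space. Hence $k\le q=(n-r)/c\le n/c$.
\end{proof}

The fixed point at infinity provides both the base point and the inequality $r\ge0$, and it cannot be dropped: the diagonal matrices $\{\pm1\}^{n+1}\cong\mathbb{Z}_2^{n+1}$ act effectively on the unit sphere $S^n\subset\mathbb{R}^{n+1}$.

\begin{proof}[Proof of Theorem~\ref{thm:rank}]
If $\mathbb{Z}_p^k$ embeds in $\mathcal{QI}(\mathbb{R}^n)$, then by Theorem~\ref{thm:finite} it acts effectively on $\mathbb{R}^n$ by homeomorphisms. Proposition~\ref{prop:rank} gives $k\le n$ for $p=2$ and $k\le\lfloor n/2\rfloor$ for $p$ odd. Conversely, $\mathrm{O}(n)\le\mathcal{QI}(\mathbb{R}^n)$ contains $\{\pm1\}^n\cong\mathbb{Z}_2^n$, and it contains $\mathbb{Z}_p^{\lfloor n/2\rfloor}$ inside the block-diagonal subgroup $\mathrm{SO}(2)^{\lfloor n/2\rfloor}$. These groups contain the elementary abelian groups of all smaller ranks.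
\end{proof}

\section{Nilpotent Lie groups}\label{sec:nil}

Let $N$ be as in Theorem~\ref{thm:nil}, with distance $d$ and identity element $o$. Two features of $\mathbb{R}^n$ were used in Section~\ref{sec:rescale}: the rescaled space is isometric to $\mathbb{R}^n$ itself, and the radial map to the ball shrinks bounded displacement. For $N$ we replace the first by a limit of the rescaled spaces, and the second by dilations of the limit.

Pointed metric spaces $(X_i,d_i,x_i)$ \emph{converge in the pointed Gromov--Hausdorff sense} to $(Y,d_Y,y_0)$ if there are $\rho_i\to\infty$, $\varepsilon_i\to0$ and maps $\psi_i\colon B(x_i,\rho_i)\to Y$ with $\psi_i(x_i)=y_0$ that change distances by at most $\varepsilon_i$ and whose images come within $\varepsilon_i$ of every point of $B(y_0,\rho_i-\varepsilon_i)$. A metric space is \emph{proper} if its closed balls are compact.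

\begin{theorem}[Pansu \cite{Pansu}]\label{thm:pansu}
As $r\to\infty$, the spaces $(N,\frac1rd,o)$ converge in the pointed Gromov--Hausdorff sense to a Carnot group $(N_\infty,d_\infty)$. This space is proper and homeomorphic to $\mathbb{R}^n$, and it has dilations: homeomorphisms $\delta_t$, $t>0$, with $d_\infty(\delta_tx,\delta_ty)=t\,d_\infty(x,y)$.
\end{theorem}

We use only the properties of $N_\infty$ listed in the theorem. This is the one place where nilpotency enters.

To take limits of maps between varying spaces, fix a nonprincipal ultrafilter $\omega$ on the positive integers. Every sequence in a compact metric space has a limit $\lim_\omega$; it commutes with continuous functions, respects weak inequalities that hold for all but finitely many indices, and equals the ordinary limit when that exists. The \emph{ultralimit} of $(X_i,d_i,x_i)$ is the set of sequences $(z_i)$, $z_i\in X_i$, with $d_i(z_i,x_i)$ bounded, under the distance $\lim_\omega d_i(z_i,z_i')$, where sequences at distance $0$ are identified; the class of $(z_i)$ is $[z_i]$. If $(X_i,d_i,x_i)$ converges to a proper space $Y$, then $[z_i]\mapsto\lim_\omega\psi_i(z_i)$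 is an isometry of the ultralimit onto $Y$: the limit exists because $Y$ is proper, distances are preserved because $\varepsilon_i\to0$, and each $y\in Y$ is the limit of points $\psi_i(z_i)$ with $d_i(z_i,x_i)\le d_Y(y,y_0)+2\varepsilon_i$.

For $x_i\in N$ and $r_i\to\infty$, let $\mathcal{C}(x_i,r_i)$ be the ultralimit of $(N,\frac1{r_i}d,x_i)$. Left translation is an isometry $(N,\frac1{r_i}d,x_i)\cong(N,\frac1{r_i}d,o)$, so by Theorem~\ref{thm:pansu} the space $\mathcal{C}(x_i,r_i)$ is isometric to $N_\infty$ for every choice of centers. We denote its distance by $d_\infty$.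

\begin{proof}[Proof of Theorem~\ref{thm:nil}]
Let $G\le\mathcal{QI}(N)$ be finite, with $f_g,\lambda,C,D_g,\sigma_g$ as in Section~\ref{sec:rescale}.

\emph{Step 1: the limit action.} Suppose that $r_i\to\infty$ and $\sup_iD_g(x_i)/r_i<\infty$ for all $g$ in a subgroup $G'\le G$. For $g\in G'$ put $\varphi_g[z_i]=[f_g(z_i)]$. By \eqref{eq:qa}, $d(f_g(z_i),x_i)\le\lambda d(z_i,x_i)+C+D_g(x_i)$, so $(f_g(z_i))$ defines a point of $\mathcal{C}(x_i,r_i)$. Dividing \eqref{eq:qa} by $r_i$ and applying $\lim_\omega$ shows that $\varphi_g$ is well defined and $\lambda$-bi-Lipschitz and that $\varphi_g\varphi_h=\varphi_{gh}$. As $\varphi_1=\mathrm{id}$, this is an action of $G'$ by homeomorphisms, and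
\begin{equation}\label{eq:disp}
d_\infty(\varphi_g[z_i],[z_i])=\lim_\omega D_g(z_i)/r_i .
\end{equation}

\emph{Step 2: a finite-order homeomorphism $\varphi$ of $N_\infty$ with bounded displacement is the identity.} Suppose that $\varphi$ has order $m>1$ and displacement at most $b$. Then $\delta_t\varphi\delta_t^{-1}$ has order $m$ and displacement at most $tb$, so the cyclic group it generates acts effectively with orbits of diameter at most $mtb$. For small $t$ this is below the constant $\varepsilon$ of Theorem~\ref{thm:newman}(b) for $M=N_\infty$, a contradiction.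

\emph{Step 3: $\liminf_{R\to\infty}\sigma_g(R)/R>0$ for $g\ne1$.} Otherwise take $y_i,r_i$ from Lemma~\ref{lem:centers}. By part (b) of that lemma, Step 1 applies to $G'=\langle g\rangle$ and $\mathcal{C}(y_i,r_i)$. By \eqref{eq:disp}, $\varphi_g$ moves $[y_i]$ by distance $1$. For any point $[z_i]$ the ratio $d(z_i,y_i)/r_i$ is bounded, so $z_i\in B(y_i,ir_i)$ for all but finitely many $i$, and part (a) with \eqref{eq:disp} bounds the displacement of $[z_i]$ by $2$. So $\varphi_g$ is a nontrivial finite-order homeomorphism with bounded displacement, contrary to Step 2.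

\emph{Step 4: an effective action.} Apply Step 1 to $G'=G$ with $x_i=o$ and $r_i=i$. Let $g\ne1$. By Step 3 there is $\eta>0$ with $\sigma_g(i)>\eta i$ for all large $i$, so there are $z_i\in B(o,i)$ with $D_g(z_i)>\eta i$ for all large $i$. These points define $[z_i]\in\mathcal{C}(o,i)$, which $\varphi_g$ moves by at least $\eta$, by \eqref{eq:disp}. Hence $G$ acts effectively on $\mathcal{C}(o,i)\cong N_\infty$, which is homeomorphic to $\mathbb{R}^n$. Proposition~\ref{prop:rank} gives the rank bounds.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bredon}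
Bredon, \emph{Introduction to Compact Transformation Groups}.

\bibitem{MS}
Oorna Mitra and Parameswaran Sankaran, \emph{Embedding certain diffeomorphism groups into the quasi-isometry groups of Euclidean spaces}, arXiv:1809.00816 (2018).

\bibitem{Pansu}
Pansu, \emph{Ergodic Theory Dynam. Systems} \textbf{3} (1983).

\end{thebibliography}
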